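\title{Colon formulas for Rees algebras of linearly presented perfect ideals of height two}

\begin{abstract}
Let $I\subset k[x_1,\dots,x_d]$ be a perfect ideal of height two with a linear $n\times(n-1)$ presentation matrix $\varphi$. Suppose that $I$ satisfies $G_{d-1}$ but not $G_d$, that $I_{n-d+1}(\varphi)$ has a unique minimal prime $\mathfrak p$, and that $\varphi$ has rank $r$ modulo $\mathfrak p$. Let $\mathcal L\subseteq\mathcal J$ be the defining ideals of the symmetric algebra and of the Rees algebra of $I$. We show that $\mathcal J$ need not equal $\mathcal L:\mathfrak p^r$, by an explicit example with $d=3$, $n=5$, $r=2$ over an arbitrary field. When $n=r+d$, we prove that $\mathcal J=\mathcal L:\mathfrak p^N$ holds exactly when $\mathfrak p^N$ vanishes in one Artinian local ring. In this class, with $\mathfrak p$ generated by linear forms, the formula $\mathcal J=\mathcal L:\mathfrak p^r$ holds for $r=1$, it fails for some ideal for every $d\ge3$ and $r\ge2$ over an infinite field, and the exponent $\binom{r+d-1}{d-1}$ always suffices. For $d=3$ in characteristic zero the necessary exponent can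 grow quadratically in $r$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, $R=k[x_1,\dots,x_d]$ and $\mathfrak m=(x_1,\dots,x_d)$. For a matrix $\varphi$, let $I_j(\varphi)$ be the ideal generated by its $j\times j$ minors, and let $\mu$ denote the minimal number of generators. Let $I\subset R$ be a perfect ideal of height two, that is, $\operatorname{ht}I=2$ and $R/I$ has projective dimension two. Let $I$ be minimally generated by $f_1,\dots,f_n$, with an exact sequence
\begin{equation}\label{eq:res}
0\longrightarrow R^{n-1}\xrightarrow{\ \varphi\ }R^n\xrightarrow{[f_1\ \cdots\ f_n]}I\longrightarrow0 .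
\end{equation}
We assume throughout that the entries of the presentation matrix $\varphi$ are linear forms.

The Rees algebra of $I$ is $\mathcal R(I)=\bigoplus_{i\ge0}I^it^i\subseteq R[t]$. Let $S=R[T_1,\dots,T_n]$. The kernel $\mathcal J$ of the surjection $S\to\mathcal R(I)$, $T_i\mapsto f_it$, is the \emph{defining ideal} of $\mathcal R(I)$. The relations that are linear in the $T_i$ can be read off $\varphi$: they generate the ideal $\mathcal L\subseteq\mathcal J$ of the $n-1$ entries of the row vector $[T_1\ \cdots\ T_n]\cdot\varphi$, and $S/\mathcal L$ is the symmetric algebra $\operatorname{Sym}(I)$. The problem is to recover $\mathcal J$ from $\mathcal L$.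

Let $K$ be the fraction field of $R$. Then $\operatorname{Sym}(I)\otimes_RK=K[t]$ and $\mathcal R(I)\subseteq K[t]$, so $\mathcal J/\mathcal L$ is the $R$-torsion of $S/\mathcal L$. The ideal $\mathcal J$ is prime and $\mathcal J\cap R=0$. Hence
\begin{equation}\label{eq:easy}
\mathcal L:\mathfrak a\subseteq\mathcal J\qquad\text{for every nonzero ideal }\mathfrak a\subseteq R,
\end{equation}
where the colon is taken in $S$ and $\mathfrak a$ is extended to $S$. Equality holds exactly when $\mathfrak a$ kills the torsion, so one has to know where the torsion lives and how thick it is.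

The first point is governed by the following condition. The ideal $I$ satisfies $G_s$ if $\mu(I_{\mathfrak q})\le\operatorname{ht}\mathfrak q$ for every prime $\mathfrak q\supseteq I$ with $\operatorname{ht}\mathfrak q\le s-1$; equivalently, $\operatorname{ht}I_{n-i}(\varphi)\ge i+1$ for $1\le i\le s-1$. The fiber of $\operatorname{Spec}S/\mathcal L\to\operatorname{Spec}R$ over $\mathfrak q$ is an affine space of dimension $\mu(I_{\mathfrak q})$, so its closure has dimension $d-\operatorname{ht}\mathfrak q+\mu(I_{\mathfrak q})$. On the other hand, $\mathcal L$ has $n-1$ generators in a ring of dimension $n+d$, so every component of $\operatorname{Spec}S/\mathcal L$ has dimension at least $d+1$. Thus $G_s$ says that the fibers over primes $\mathfrak q\supseteq I$ of height less than $s$ are too small to form a component. We study the situation in which this fails in height $d-1$, at a single prime.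

\medskip
\noindent\textbf{Hypothesis (H).} The ideal $I\subset R$ is perfect of height two with a linear $n\times(n-1)$ presentation matrix $\varphi$; it satisfies $G_{d-1}$ but not $G_d$; and $I_{n-d+1}(\varphi)$ has a unique minimal prime $\mathfrak p$. We write $r$ for the rank of $\varphi$ modulo $\mathfrak p$, that is, the rank of its image over the fraction field of $R/\mathfrak p$.
\medskip

Under (H) one has $d\ge3$, $\operatorname{ht}\mathfrak p=d-1$ and $\mu(I_{\mathfrak p})=n-r\ge d$ (Lemma~\ref{lem:H}). The closure of the fiber over $\mathfrak p$ has dimension at least $d+1$, so it is large enough to contribute an unwanted component, and the natural way to remove it is a colon by a power of $\mathfrak p$. Which power? The only numerical invariant that (H) attaches to $\mathfrak p$ is $r$. Near $\mathfrak p$ an $r\times r$ block of $\varphi$ is invertible, $r$ of the variables $T_i$ can be eliminated, and the equations that remain are determinants of degree $r+1$ in the $x_i$. So one expects an exponent that grows linearly in $r$, and in the simplest case, $r=1$, the exponent is $1$ (Theorem~\ref{thm:rone}).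 This suggests the following question, which comes from \cite{CPW}.

\medskip
\noindent\textbf{Question.} Assume (H) and $r\ge2$. Is $\mathcal J=\mathcal L:\mathfrak p^{\,r}$?
\medskip

The answer is no, over every field.

\begin{theorem}\label{thm:example}
Let $k$ be any field, $R=k[x,y,z]$, $Q_1=xz-y^2$, $Q_2=xz+x^2-y^2$, and
\[
\varphi=\begin{pmatrix} z&0&y&0\\0&z+x&0&y\\y&0&x&0\\0&y&0&x\\x&x&0&0\end{pmatrix},\qquad
I=I_4(\varphi)=(x^2Q_2,\;x^2Q_1,\;xyQ_2,\;xyQ_1,\;Q_1Q_2).
\]
Then $I$ is perfect of height two, is minimally presented by $\varphi$, and satisfies $G_2$ but not $G_3$. The ideal $I_{n-d+1}(\varphi)=I_3(\varphi)$ has the unique minimal prime $\mathfrak p=(x,y)$, and $\varphi$ has rank $r=2$ modulo $\mathfrak p$. But $\mathcal J\ne\mathcal L:\mathfrak p^2$.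
\end{theorem}

In this example $n=r+d$, that is, $\mu(I_{\mathfrak p})=d$, so $G_d$ fails by the smallest possible margin. For such ideals the correct exponents can be determined exactly. Let $\kappa(\mathfrak p)$ be the residue field of $R_{\mathfrak p}$, and let
\[
P=\ker\bigl(S\to\operatorname{Sym}_{\kappa(\mathfrak p)}(I\otimes\kappa(\mathfrak p))\bigr).
\]
The target is a polynomial ring over a field, so $P$ is a prime containing $\mathcal L+\mathfrak pS$. It defines the closure of the fiber over $\mathfrak p$.

\begin{theorem}\label{thm:criterion}
Assume \textup{(H)}, $r\ge1$ and $n=r+d$. Then $P$ is a minimal prime of $\mathcal L$, and for $N\ge1$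
\[
\mathcal J=\mathcal L:\mathfrak p^N\iff\mathfrak p^NS_P\subseteq\mathcal LS_P .
\]
\end{theorem}

In the setting of Theorem~\ref{thm:criterion}, put $A=S_P/\mathcal LS_P$. It is an Artinian local ring because $P$ is minimal over $\mathcal L$, so there is a least integer $e\ge1$ with $\mathfrak p^eA=0$. The theorem says that $\mathcal J=\mathcal L:\mathfrak p^N$ holds exactly for $N\ge e$. The remaining results concern $e$.

\begin{theorem}\label{thm:rone}
Assume \textup{(H)}, $r=1$, $n=d+1$, and that $\mathfrak p$ is generated by linear forms. Then $\mathcal J=\mathcal L:\mathfrak p$.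
\end{theorem}

\begin{theorem}\label{thm:family}
Let $r\ge2$, $d\ge3$, and let $k$ be infinite; if $d=3$, it suffices that $k$ has at least $r-2$ elements. There is an ideal satisfying \textup{(H)} with this $r$, with $n=r+d$ and $\mathfrak p$ generated by linear forms, for which $\mathcal J\ne\mathcal L:\mathfrak p^r$. For $d=3$ it can be chosen so that $e=r+1$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Assume \textup{(H)}, $r\ge1$, $n=r+d$, and that $\mathfrak p$ is generated by linear forms. Then $e\le\binom{r+d-1}{d-1}$. Hence $\mathcal J=\mathcal L:\mathfrak p^N$ with $N=\binom{r+d-1}{d-1}$.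
\end{theorem}

\begin{theorem}\label{thm:quadratic}
Let $\operatorname{char}k=0$, $d=3$, $a\ge2$, $n=2a+1$ and $r=2a-2$. There is an ideal satisfying \textup{(H)} with these $n$ and $r$, and with $\mathfrak p$ generated by linear forms, for which
\[
e=\frac{a(a+1)}2=\frac{(r+2)(r+4)}8 .
\]
Consequently no formula $\mathcal J=\mathcal L:\mathfrak p^{N(r)}$ with $N(r)$ bounded by a linear function of $r$ holds in general.
\end{theorem}

For $d=3$, $n=r+3$ and $\mathfrak p$ linear, the last two theorems show that quadratic is the correct order of growth of the worst case.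

The guess $e\le r$ goes wrong for a reason that is easiest to see when $d=3$ and $\mathfrak p$ is the ideal of a rational point $o\in\mathbb P^2$. After the elimination of $r$ variables two equations remain. They define two plane curves of degree $r+1$ through $o$, over a field of rational functions in the other three variables $T_i$, and $A$ is essentially their local intersection ring at $o$ (Lemma~\ref{lem:normal}). The exponent $e$ measures the contact of the two curves, and the contact of two curves at a point can be much larger than their degrees. For $r=1$ the height conditions force the curves to be transversal. For $r\ge2$ they can be tangent.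

\section{Ranks, heights and fibers}\label{sec:prelim}

\subsection*{The Hilbert--Burch theorem}
If \eqref{eq:res} is exact, then there is a nonzero $c\in R$ such that $f_i$ is $c$ times the $i$-th signed maximal minor of $\varphi$. If $\operatorname{ht}I=2$, then $c$ is a unit and $I=I_{n-1}(\varphi)$. Conversely, if $\varphi$ is an $n\times(n-1)$ matrix with entries in $\mathfrak m$ and $\operatorname{ht}I_{n-1}(\varphi)\ge2$, then \eqref{eq:res} is exact for $I=I_{n-1}(\varphi)$ and the signed maximal minors; so $I$ is perfect of height two, and the minors form a minimal generating set.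

\subsection*{The $x$-degree}
We grade $S$ by $\deg x_i=1$, $\deg T_i=0$, and call this the \emph{$x$-degree}. The generators of $\mathcal L$ have $x$-degree one. The $f_i$ are forms of degree $n-1$, so $S\to R[t]$ is homogeneous if $t$ has degree $1-n$, and $\mathcal J$ is a homogeneous ideal.

\subsection*{Fibers}
Let $\mathfrak q$ be a prime of $R$ with residue field $\kappa(\mathfrak q)$. Tensoring \eqref{eq:res} with $\kappa(\mathfrak q)$ and using Nakayama's lemma gives
\begin{equation}\label{eq:mu}
\mu(I_{\mathfrak q})=n-\operatorname{rank}(\varphi\bmod\mathfrak q),\qquad\text{so}\qquad\mu(I_{\mathfrak q})\ge i+1\iff\mathfrak q\supseteq I_{n-i}(\varphi).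
\end{equation}
This is why the two forms of $G_s$ agree. The ring $(S/\mathcal L)\otimes\kappa(\mathfrak q)=\operatorname{Sym}(I\otimes\kappa(\mathfrak q))$ is a polynomial ring in $\mu(I_{\mathfrak q})$ variables over $\kappa(\mathfrak q)$. We let $P_{\mathfrak q}$ be the kernel of $S\to\operatorname{Sym}(I\otimes\kappa(\mathfrak q))$; it is a prime with $P_{\mathfrak q}\cap R=\mathfrak q$. Then $P_0=\mathcal J$ and $P_{\mathfrak p}=P$.

\subsection*{Points}
A point is a point of $\mathbb P^{d-1}$ over the algebraic closure $\bar k$. The rank of a linear matrix at a point is well defined. We identify the columns of $\varphi$ with the generators of $\mathcal L$; at a point they become linear forms in the $T_i$, and the rank of $\varphi$ is the dimension of their span. Put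
\[
\Sigma_i=\{\text{points where }\operatorname{rank}\varphi\le n-i-1\}=V(I_{n-i}(\varphi)).
\]
Heights of ideals do not change under the extension $k\subseteq\bar k$, and a homogeneous ideal $\mathfrak a\subseteq\mathfrak m$ has height equal to the codimension of $V(\mathfrak a)$ in $\mathbb P^{d-1}$, where the empty set has codimension $d$.

\begin{lemma}\label{lem:H}
Assume \textup{(H)}. Then $d\ge3$, the prime $\mathfrak p$ is homogeneous of height $d-1$, and $\mu(I_{\mathfrak p})=n-r\ge d$.
\end{lemma}

\begin{proof}
Since $\operatorname{ht}I_{n-1}(\varphi)=2$, the condition $G_2$ holds, so $d\ge3$. By $G_{d-1}$ we have $\operatorname{ht}I_{n-d+2}(\varphi)\ge d-1$, and $I_{n-d+2}(\varphi)\subseteq I_{n-d+1}(\varphi)$. Since $G_{d-1}$ holds and $G_d$ fails, $\operatorname{ht}I_{n-d+1}(\varphi)<d$. So $\operatorname{ht}\mathfrak p=d-1$. A minimal prime of a homogeneous ideal is homogeneous. The last claim is \eqref{eq:mu} with $i=d-1$.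
\end{proof}

To verify (H) for an explicit matrix it is enough to compute ranks at points.

\begin{lemma}\label{lem:recognize}
Let $n\ge d\ge3$, let $\varphi$ be an $n\times(n-1)$ matrix of linear forms, and let $o$ be a $k$-rational point with ideal $\mathfrak p$. Suppose that $\operatorname{codim}\Sigma_i\ge i+1$ for $1\le i\le d-2$ and $\Sigma_{d-1}=\{o\}$. Then $I=I_{n-1}(\varphi)$ is minimally presented by $\varphi$ and satisfies \textup{(H)} with this $\mathfrak p$, and $r$ is the rank of $\varphi$ at $o$.
\end{lemma}

\begin{proof}
The case $i=1$ gives $\operatorname{ht}I_{n-1}(\varphi)\ge2$, so the Hilbert--Burch theorem applies. The codimension bounds are $G_{d-1}$. By the Nullstellensatz $\sqrt{I_{n-d+1}(\varphi)}=\mathfrak p$, which has height $d-1$, so $G_d$ fails. Finally $R/\mathfrak p=k[z]$ for a linear form $z$, and $\varphi\equiv z\varphi_0$ modulo $\mathfrak p$ with $\varphi_0$ a constant matrix whose rank is the rank of $\varphi$ at $o$.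
\end{proof}

\section{A counterexample in three variables}\label{sec:example}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{Ranks.} Let $o=(0:0:1)$. At $o$ the only nonzero entries of $\varphi$ are in positions $(1,1)$ and $(2,2)$, so the rank is $2$. Take any other point and let $\varphi\lambda=0$. If $x=0$, then $y\ne0$; rows 3 and 4 give $\lambda_1=\lambda_2=0$, and then rows 1 and 2 give $\lambda_3=\lambda_4=0$. If $x\ne0$, rows 5, 3, 4 give $\lambda_2=-\lambda_1$, $\lambda_3=-y\lambda_1/x$, $\lambda_4=y\lambda_1/x$. Rows 1 and 2 become $\lambda_1(z-y^2/x)=0$ and $\lambda_1(z+x-y^2/x)=0$. Subtracting, $\lambda_1x=0$, so $\lambda=0$. Hence $\varphi$ has rank $4$ at every point other than $o$, and $\Sigma_1=\Sigma_2=\{o\}$. By Lemma~\ref{lem:recognize}, $I_4(\varphi)$ satisfies (H) with $\mathfrak p=(x,y)$ and $r=2$.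

\emph{Generators.} Let $f=(x^2Q_2,\,x^2Q_1,\,-xyQ_2,\,-xyQ_1,\,-Q_1Q_2)$. The four entries of $f\varphi$ are
\[
xQ_2(xz-y^2-Q_1),\quad xQ_1(xz+x^2-y^2-Q_2),\quad x^2yQ_2-x^2yQ_2,\quad x^2yQ_1-x^2yQ_1,
\]
and all vanish. The entries of $f$ have no common factor. Indeed $Q_1Q_2\equiv y^4$ modulo $x$, so an irreducible common factor is prime to $x$. It then divides $Q_2$ and $Q_1$, hence $Q_2-Q_1=x^2$, which is absurd. The left kernel of $\varphi$ over $K$ is one-dimensional, so the vector of signed maximal minors is $cf$ with $0\ne c\in K$. The denominator of $c$ in lowest terms divides every entry of $f$, so $c\in R$, and $c\in k$ because both vectors have degree $4$. This gives the generators of $I_4(\varphi)$.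

\emph{An element of $\mathcal J$.} The ideal $\mathcal L$ is generated by
\[
\ell_1=zT_1+yT_3+xT_5,\quad\ell_2=(z+x)T_2+yT_4+xT_5,\quad\ell_3=yT_1+xT_3,\quad\ell_4=yT_2+xT_4 .
\]
Eliminate $T_1$ and $T_2$:
\begin{equation}\label{eq:g}
g_1:=z\ell_3-y\ell_1=Q_1T_3-xyT_5,\qquad g_2:=(z+x)\ell_4-y\ell_2=Q_2T_4-xyT_5 .
\end{equation}
Since $Q_2-Q_1=x^2$,
\begin{equation}\label{eq:g12}
T_4g_1-T_3g_2=x\bigl(yT_5(T_3-T_4)-xT_3T_4\bigr).
\end{equation}
Modulo $\ell_3$ we have $-xT_3\equiv yT_1$, so the bracket is congruent to $y\Delta$ with
\[
\Delta=T_1T_4+T_5(T_3-T_4).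
\]
Thus $xy\Delta\in\mathcal L$, and $\Delta\in\mathcal J$ by \eqref{eq:easy}.

\emph{The element $y^2\Delta$ is not in $\mathcal L$.} Define a $k$-algebra map $\psi:S\to k[T_3,T_4,T_5][\epsilon]/(\epsilon^3)$ that fixes $T_3,T_4,T_5$ and sends
\[
y\mapsto\epsilon,\quad x\mapsto\epsilon^2,\quad z\mapsto1,\quad T_1\mapsto-\epsilon T_3-\epsilon^2T_5,\quad T_2\mapsto-\epsilon T_4-\epsilon^2T_5 .
\]
Using $\epsilon^3=0$ we find
\begin{align*}
\psi(\ell_1)&=(-\epsilon T_3-\epsilon^2T_5)+\epsilon T_3+\epsilon^2T_5=0,\\
\psi(\ell_2)&=(1+\epsilon^2)(-\epsilon T_4-\epsilon^2T_5)+\epsilon T_4+\epsilon^2T_5=0,\\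
\psi(\ell_3)&=-\epsilon^2T_3+\epsilon^2T_3=0,\qquad\psi(\ell_4)=-\epsilon^2T_4+\epsilon^2T_4=0 .
\end{align*}
So $\psi(\mathcal L)=0$, whereas $\psi(y^2\Delta)=\epsilon^2T_5(T_3-T_4)\ne0$ because $\epsilon^2\psi(T_1)=0$. Since $y^2\in\mathfrak p^2$, we get $\Delta\in\mathcal J\setminus(\mathcal L:\mathfrak p^2)$.
\end{proof}

The map $\psi$ is a shadow of the ring $A$, which we now compute by hand. Modulo $\mathfrak p$ the generators of $\mathcal L$ are $zT_1$, $zT_2$, $0$, $0$, so $P=(x,y,T_1,T_2)$. The element $\Delta\equiv T_5(T_3-T_4)$ is not in $P$. It is therefore a unit of $S_P$, and $\mathfrak p^N\Delta\subseteq\mathcal L$ would force $\mathfrak p^NA=0$. In $S_P$ the elements $z$ and $z+x$ are units, so $\ell_1,\ell_2$ can be solved for $T_1,T_2$, and \eqref{eq:g} gives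
\[
A\cong O/(g_1,g_2),\qquad O=k[x,y,z,T_3,T_4,T_5]_{(x,y)} .
\]
The ring $O$ is regular local of dimension two with maximal ideal $(x,y)$. Modulo $(x,y)^2$ the equations $g_1$ and $g_2$ are $zT_3x$ and $zT_4x$: the two curves have the same tangent line $x=0$. Write $g_1=x(zT_3-yT_5)-y^2T_3$. Both $zT_3-yT_5$ and $T_3$ are units, so $O/(g_1)$ is a discrete valuation ring with parameter $y$, in which $x$ has order two. By \eqref{eq:g12}, $g_2$ has order $2+1=3$ there, since $T_5(T_3-T_4)$ is a unit and $xT_3T_4$ has order two. So $A$ is a discrete valuation ring modulo $y^3$, and $e=3$. By Theorem~\ref{thm:criterion}, $\mathcal J=\mathcal L:\mathfrak p^3$ in this example.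

\section{The criterion for $n=r+d$}\label{sec:criterion}

Throughout this section (H) holds, $r\ge1$ and $n=r+d$. The implication $\Rightarrow$ of Theorem~\ref{thm:criterion} is the unit argument just used. For the converse one must show that $\mathfrak p^N\mathcal J\subseteq\mathcal L$ can be tested at $P$ alone. A submodule of $S/\mathcal L$ vanishes if it vanishes at all associated primes of $S/\mathcal L$. We first find the associated primes that do not contain $\mathfrak m$. Those that contain $\mathfrak m$ we do not determine; instead, a degree argument shows that they cannot interfere.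

\begin{lemma}\label{lem:primes}
\begin{enumerate}
\item[(a)] The minimal primes of $\mathcal L$ that do not contain $\mathfrak m$ are $\mathcal J$ and $P$, and $\mathcal J\not\subseteq P$.
\item[(b)] For every prime $\mathfrak Q\supseteq\mathcal L$ with $\mathfrak Q\not\supseteq\mathfrak m$, the $n-1$ generators of $\mathcal L$ form a regular sequence in $S_{\mathfrak Q}$.
\item[(c)] The associated primes of $S/\mathcal L$ that do not contain $\mathfrak m$ are $\mathcal J$ and $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathfrak Q\supseteq\mathcal L$ be a prime with $\mathfrak q=\mathfrak Q\cap R\ne\mathfrak m$. The dimension of an affine domain is the transcendence degree of its fraction field, and $(S/\mathfrak Q)\otimes\kappa(\mathfrak q)$ is a quotient of the polynomial ring $(S/\mathcal L)\otimes\kappa(\mathfrak q)$. Therefore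
\begin{equation}\label{eq:bound}
\dim S/\mathfrak Q\le\dim R/\mathfrak q+\mu(I_{\mathfrak q}),
\end{equation}
with equality if and only if $\mathfrak Q=P_{\mathfrak q}$. We evaluate the right side.
\begin{itemize}
\item If $\mathfrak q=0$, it is $d+1$.
\item If $\mathfrak q\ne0$ and $\mathfrak q\not\supseteq I$, then $\mu(I_{\mathfrak q})=1$ and it is $d-\operatorname{ht}\mathfrak q+1\le d$.
\item If $\mathfrak q\supseteq I$ and $\mathfrak q\not\supseteq\mathfrak p$, then $\mathfrak q\not\supseteq I_{n-d+1}(\varphi)$, because $\mathfrak p$ is the only minimal prime of that ideal. By \eqref{eq:mu}, $j=\mu(I_{\mathfrak q})$ satisfies $2\le j\le d-1$ and $\mathfrak q\supseteq I_{n-(j-1)}(\varphi)$. Then $G_{d-1}$ gives $\operatorname{ht}\mathfrak q\ge j$, and the right side is at most $d$.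
\item If $\mathfrak q=\mathfrak p$, it is $1+n-r=d+1$.
\item If $\mathfrak q\supsetneq\mathfrak p$, then $\mathfrak q$ is a maximal ideal. The homogeneous ideal $I_r(\varphi)+\mathfrak p\subseteq\mathfrak m$ strictly contains $\mathfrak p$. Its minimal primes are homogeneous of height $d$, so $\mathfrak m$ is the only one, and $\mathfrak q\not\supseteq I_r(\varphi)$. Thus $\varphi$ has rank exactly $r$ modulo $\mathfrak q$, and the right side is $0+n-r=d$.
\end{itemize}
By Krull's height theorem a minimal prime $\mathfrak Q$ of $\mathcal L$ has height at most $n-1$, so $\dim S/\mathfrak Q\ge d+1$. If $\mathfrak Q\not\supseteq\mathfrak m$, the list shows that $\mathfrak Q$ is $P_0=\mathcal J$ or $P_{\mathfrak p}=P$. These two primes are distinct, since they contract to $0$ and $\mathfrak p$, and both have dimension $d+1$; so neither contains the other. Each of them contains a minimal prime of $\mathcal L$, which cannot contain $\mathfrak m$; so each is itself minimal. This proves (a).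

In (b), the minimal primes of $\mathcal LS_{\mathfrak Q}$ come from $\mathcal J$ and $P$, which have height $n-1$. In a Cohen--Macaulay local ring, $n-1$ elements that generate an ideal of height $n-1$ form a regular sequence, the quotient is Cohen--Macaulay, and its associated primes are minimal. This gives (b) and (c).
\end{proof}

For an $S$-module $M$, let $H^0_{\mathfrak m}(M)$ be the submodule of elements killed by a power of $\mathfrak m$, and let $H^t_{\mathfrak m}$ be the derived functors. We recall what is needed. Short exact sequences give long exact sequences, which respect the $x$-degree. The modules $H^t_{\mathfrak m}(M)$ are the cohomology of the \v{C}ech complex of $M$ on $x_1,\dots,x_d$. Hence they vanish for $t>d$, and they vanish for $t\ge1$ if every element of $M$ is killed by a power of $\mathfrak m$. Finally $H^t_{\mathfrak m}(S)=0$ for $t\ne d$, and $H^d_{\mathfrak m}(S)$ is spanned over $k[T_1,\dots,T_n]$ by the monomials in the $x_i$ with all exponents negative, so $H^d_{\mathfrak m}(S)_i=0$ for $i>-d$.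

\begin{lemma}\label{lem:lc}
$H^0_{\mathfrak m}(S/\mathcal L)_i=0$ for every $x$-degree $i\ge1$.
\end{lemma}

\begin{proof}
A free resolution of $S/\mathcal L$ with known shifts would let us move $H^0_{\mathfrak m}$ to $H^d_{\mathfrak m}$ of a free module. No such resolution is at hand, but the Koszul complex $K_\bullet$ on the $n-1$ generators of $\mathcal L$ is exact away from $\mathfrak m$, and that is enough. Since the generators have $x$-degree one, $K_j$ is a direct sum of copies of $S(-j)$. Let $Z_j$, $B_j$, $H_j$ be the cycles, boundaries and homology. Koszul homology vanishes at primes not containing $\mathcal L$, and in positive degrees it vanishes where the generators form a regular sequence. By Lemma~\ref{lem:primes}(b), for $j\ge1$ the finitely generated module $H_j$ is supported on primes containing $\mathfrak m$. So it is killed by a power of $\mathfrak m$, and $H^t_{\mathfrak m}(H_j)=0$ for $t\ge1$.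

Fix $i\ge1$. The sequence $0\to B_0\to K_0\to S/\mathcal L\to0$ and $H^0_{\mathfrak m}(S)=0$ give an injection $H^0_{\mathfrak m}(S/\mathcal L)_i\hookrightarrow H^1_{\mathfrak m}(B_0)_i$. Let $1\le j\le d$. We have $H^j_{\mathfrak m}(K_j)_i=0$: for $j<d$ the whole module vanishes, and for $j=d$ it is a sum of copies of $H^d_{\mathfrak m}(S)_{i-d}$ with $i-d>-d$. So $0\to Z_j\to K_j\to B_{j-1}\to0$ gives an injection $H^j_{\mathfrak m}(B_{j-1})_i\hookrightarrow H^{j+1}_{\mathfrak m}(Z_j)_i$. The sequence $0\to B_j\to Z_j\to H_j\to0$ gives $H^{j+1}_{\mathfrak m}(Z_j)\cong H^{j+1}_{\mathfrak m}(B_j)$, because $H^j_{\mathfrak m}(H_j)=H^{j+1}_{\mathfrak m}(H_j)=0$. Composing these maps for $j=1,\dots,d$ embeds $H^0_{\mathfrak m}(S/\mathcal L)_i$ in $H^{d+1}_{\mathfrak m}(B_d)_i=0$.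
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The prime $P$ is minimal over $\mathcal L$ by Lemma~\ref{lem:primes}(a). Suppose $\mathcal J=\mathcal L:\mathfrak p^N$. Since $\mathcal J\not\subseteq P$, some $g\in\mathcal J$ is a unit of $S_P$, and $g\mathfrak p^N\subseteq\mathcal L$ gives $\mathfrak p^NS_P\subseteq\mathcal LS_P$.

Conversely suppose $\mathfrak p^NS_P\subseteq\mathcal LS_P$, and let $M=(\mathfrak p^N\mathcal J+\mathcal L)/\mathcal L\subseteq S/\mathcal L$. Then $M_P=0$. Also $M_{\mathcal J}=0$, because $M\subseteq\mathcal J/\mathcal L$ is $R$-torsion and the nonzero elements of $R$ are units of $S_{\mathcal J}$. The associated primes of $M$ are associated primes of $S/\mathcal L$ other than $\mathcal J$ and $P$, so they all contain $\mathfrak m$ by Lemma~\ref{lem:primes}(c). Hence $M\subseteq H^0_{\mathfrak m}(S/\mathcal L)$. Since $\mathfrak p$ and $\mathcal J$ are homogeneous and $\mathfrak p\subseteq\mathfrak m$, the module $M$ is generated by homogeneous elements of $x$-degree at least $N\ge1$. By Lemma~\ref{lem:lc}, $M=0$, that is, $\mathcal J\subseteq\mathcal L:\mathfrak p^N$.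 The other inclusion is \eqref{eq:easy}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. The condition $G_{d-1}$ and the uniqueness of $\mathfrak p$ are used in the third case of Lemma~\ref{lem:primes}. If $n>r+d$, then $\dim S/P=1+n-r>d+1$, so $\operatorname{ht}P<n-1$ and part (b) fails at $P$. Linearity of $\varphi$ gives the shifts $S(-j)$; for entries of degree $\gamma$ the argument of Lemma~\ref{lem:lc} would need $i-d\gamma>-d$. The bound $i\ge1$ cannot be improved. In Theorem~\ref{thm:example}, write $(\ell_1,\ell_3,\ell_4)=(x,y,z)\beta$ with a $3\times3$ matrix $\beta$ over $k[T_1,\dots,T_5]$. Then $\det\beta=\pm T_1(T_2T_3-T_1T_4)$ is nonzero of $x$-degree zero, hence not in $\mathcal L$, and $\mathfrak m\det\beta\subseteq\mathcal L$ by Cramer's rule.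
\end{remark}

\section{The Artinian ring $A$}\label{sec:A}

We keep the assumptions (H), $r\ge1$, $n=r+d$, and describe $A=S_P/\mathcal LS_P$ in two ways: through the localized ideal $I_{\mathfrak p}$, and through the blocks of $\varphi$.

\begin{lemma}\label{lem:local}
The ring $A$ is the localization of $\operatorname{Sym}_{R_{\mathfrak p}}(I_{\mathfrak p})$ at the prime $\mathfrak p\operatorname{Sym}(I_{\mathfrak p})$. So $A$ depends only on $I_{\mathfrak p}\subseteq R_{\mathfrak p}$, its maximal ideal is $\mathfrak pA$, and $e$ is at most the length of $A$.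
\end{lemma}

\begin{proof}
Since $P\cap R=\mathfrak p$, the ring $A$ is a localization of $(S/\mathcal L)\otimes R_{\mathfrak p}=\operatorname{Sym}(I_{\mathfrak p})$. The prime corresponding to $P$ is the kernel of $\operatorname{Sym}(I_{\mathfrak p})\to\operatorname{Sym}(I_{\mathfrak p})\otimes\kappa(\mathfrak p)$, which is $\mathfrak p\operatorname{Sym}(I_{\mathfrak p})$. By Nakayama's lemma the powers of the maximal ideal decrease strictly until they vanish.
\end{proof}

Now let $\mathfrak p$ be generated by linear forms. After a change of coordinates $\mathfrak p=(x')$ with $x'=(x_1,\dots,x_{d-1})$; put $z=x_d$ and $o=(0:\dots:0:1)$. Write $\varphi=z\varphi_0+\varphi_1$ with $\varphi_0$ constant of rank $r$ and $\varphi_1$ linear in $x'$. Row and column operations over $k$ change only the choice of the $T_i$ and of the generators of $\mathcal L$, and they bring $\varphi$ to the form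
\begin{equation}\label{eq:normal}
\varphi=\begin{pmatrix}z\,\mathrm{Id}_r+B&C\\D&E\end{pmatrix},
\end{equation}
with $B,C,D,E$ linear in $x'$ and $E$ of size $d\times(d-1)$. We call $\sigma=(T_1,\dots,T_r)$ the \emph{bound} and $\tau=(T_{r+1},\dots,T_n)$ the \emph{free} variables. Let $F=k(\tau)$, let $O=F[x_1,\dots,x_d]_{(x')}$, a regular local ring of dimension $d-1$, and let
\[
h=\tau E-\tau D(z\,\mathrm{Id}_r+B)^{-1}C\in O^{d-1},\qquad
\Theta=\begin{pmatrix}z\,\mathrm{Id}_r+B&C\\\tau D&\tau E\end{pmatrix}.
\]
The matrix $\Theta$ has size $(r+1)\times(r+d-1)$, and its entries are linear forms in the $x_i$ over $F$. Finally write $\tau E=x'c$ with a $(d-1)\times(d-1)$ matrix $c$ of linear forms in $\tau$.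

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] $P=(x',\sigma)$ and $A\cong O/(h)$, where $\sigma\mapsto-\tau D(z\,\mathrm{Id}_r+B)^{-1}$.
\item[(b)] $e=1$ if and only if $\det c\ne0$.
\item[(c)] $(h)=I_{r+1}(\Theta)O$, and the length of $A$ equals the length of the local ring at $o$ of the scheme $V(I_{r+1}(\Theta))\subseteq\mathbb P^{d-1}_F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\operatorname{Sym}(I\otimes\kappa(\mathfrak p))=k(z)[\sigma,\tau]/(z\sigma)=k(z)[\tau]$, and the kernel of $S\to k(z)[\tau]$ is $(x',\sigma)$. The generators of $\mathcal L$ are the entries of $\sigma(z\,\mathrm{Id}_r+B)+\tau D$ and of $\sigma C+\tau E$. The determinant $\delta=\det(z\,\mathrm{Id}_r+B)\equiv z^r$ modulo $\mathfrak p$ is not in $P$. Dividing $S_\delta$ by the first $r$ generators gives $R_\delta[\tau]$, with $\sigma$ sent to the stated vector. Its entries lie in $\mathfrak pR_\delta[\tau]$, so $P$ maps onto $\mathfrak pR_\delta[\tau]$, and the localization there is $O$. The last $d-1$ generators map to $h$.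

(b) By (a), $e=1$ means $(h)=(x')O$. Since $C$ and $D$ have entries in $\mathfrak p$, we have $h\equiv x'c$ modulo $(x')^2$. The classes of $x_1,\dots,x_{d-1}$ are a basis of $(x')O/(x')^2O$ over the residue field $F(z)$. So by Nakayama's lemma $(h)=(x')O$ if and only if $c$ is invertible over $F(z)$.

(c) Over $O$, subtracting $\tau D(z\,\mathrm{Id}_r+B)^{-1}$ times the first $r$ rows from the last row of $\Theta$ makes that row $(0\ \ h)$, and column operations then clear $C$. The maximal minors of the resulting block diagonal matrix are the $\delta h_j$ and zero, and $\delta$ is a unit. For the length, put $\xi_i=x_i/z$. The local ring of $\mathbb P^{d-1}_F$ at $o$ is $O_0=F[\xi]_{(\xi)}$, and $O=F(z)[\xi]_{(\xi)}$ is a localization of $O_0[z]$. So $O_0\to O$ is flat and local, and the maximal ideal of $O_0$ generates that of $O$. Each maximal minor of $\Theta$ is $z^{r+1}$ times its dehomogenization, so $I_{r+1}(\Theta)O=\mathfrak bO$, where $\mathfrak b\subseteq O_0$ is the ideal of the scheme at $o$. From $(\xi)^eO\subseteq\mathfrak bO$ and faithful flatness we get $(\xi)^e\subseteq\mathfrak b$, so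 $O_0/\mathfrak b$ has finite length. Tensoring a composition series with $O$ gives a composition series of $O/\mathfrak bO=A$.
\end{proof}

For $d=3$ the forms $\delta h_1,\delta h_2$ define the two curves of degree $r+1$ from the introduction, and $\det c\ne0$ says that they are smooth and transversal at $o$.

\section{Rank one}\label{sec:rone}

\begin{proof}[Proof of Theorem~\ref{thm:rone}]
Use the normal form \eqref{eq:normal} with $r=1$. By Theorem~\ref{thm:criterion} and Lemma~\ref{lem:normal}(b) we must show $\det c\ne0$. Suppose $\det c=0$. The idea is that $E$ then has small rank on a large set, and that $\varphi$, having only one more row and one more column than $E$, inherits this. We may assume $k=\bar k$.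

For every $\tau\in k^d$ the matrix $c(\tau)$ is singular, so there is $x'\ne0$ with $\tau E(x')=x'c(\tau)=0$. Hence the closed set $\{(\tau,[x']):\tau E(x')=0\}\subseteq\mathbb A^d\times\mathbb P^{d-2}$ maps onto $\mathbb A^d$, and some irreducible component $\Gamma$ dominates $\mathbb A^d$; in particular $\dim\Gamma\ge d$. Let $X\subseteq\mathbb P^{d-2}$ be the closure of the image of $\Gamma$, let $t=\dim X$, and let $\rho$ be the maximal rank of $E$ on $X$. This rank is attained at the general point of $X$, and there the fiber of $\Gamma\to X$ lies in the left kernel of $E$, of dimension $d-\rho$. So $d\le\dim\Gamma\le t+d-\rho$, that is, $\rho\le t$.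

\emph{Case $t\le d-3$.} The cone over $X$ with vertex $o$ has dimension $t+1$, so its codimension in $\mathbb P^{d-1}$ is $i=d-2-t$, and $1\le i\le d-2$. Since $E$ does not involve $z$, on the cone $\operatorname{rank}\varphi\le\rho+2\le t+2=n-i-1$. So $\operatorname{codim}\Sigma_i\le i$, which contradicts $G_{d-1}$.

\emph{Case $t=d-2$.} Now $X=\mathbb P^{d-2}$ and $E$ has rank at most $d-2$ everywhere, so its $d-1$ columns are dependent over $k[x']$. The kernel of $E$ is a graded module, so it contains a nonzero vector $v$ of forms of equal degree; dividing by their greatest common divisor, we may assume that the entries of $v$ are coprime. Then $\varphi\binom0v=\binom g0$ with $g=Cv$. As $\varphi$ is injective, $g\ne0$, and $\deg g\ge1$. Let $g_1$ be an irreducible factor of $g$. Over the domain $R/(g_1)$ the vector $\binom0v$ is nonzero and is killed by $\varphi$. So $I_{n-1}(\varphi)\subseteq(g_1)$, which contradicts $\operatorname{ht}I=2$.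
\end{proof}

\begin{remark}
For general $r$ the estimate on the cone is only $\operatorname{rank}\varphi\le\rho+2r$, and the contradiction disappears. In Theorem~\ref{thm:example}, $\tau E=(xT_3,xT_4)$ and $\det c=0$. The matrix $E$ vanishes on the line $x=0$, yet $\varphi$ has rank $4=0+2r$ at every point of that line other than $o$.
\end{remark}

\section{Failure for all $d\ge3$ and $r\ge2$}\label{sec:family}

To pass from $r=2$ to larger $r$ we must raise the contact as fast as the rank. In the matrix of Theorem~\ref{thm:example} two terms decide the contact: the term $xT_5$ in $\ell_1$ and $\ell_2$, which produces the summand of order three in \eqref{eq:g12}, and the term $xT_2$ in $\ell_2$, which produces the summand of order four. The second term cannot be dropped: without it the two equations for $\lambda_1$ in Section~\ref{sec:example} coincide and the rank falls along the conic $xz=y^2$. But a variable can be delayed. A new row $U$ and a new column $(z+\alpha y)U+xT_5$ raise $r$ by one and make $U$ a unit multiple of $xT_5$, of order two more than $T_5$. Replacing $T_5$ and $T_2$ in the two terms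 by the ends of two such chains costs two in the rank for every two in the contact, so $e$ stays one ahead of $r$.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $q=\lceil\frac{r-2}2\rceil$ and $q'=\lfloor\frac{r-2}2\rfloor$, so $q+q'=r-2$, and note that
\begin{equation}\label{eq:parity}
\min(2q,\,2q'+1)=r-2,\qquad\max(2q,\,2q'+1)=r-1,
\end{equation}
the maximum being $2q'+1$ for $r$ even and $2q$ for $r$ odd. Choose distinct elements $\alpha_1,\dots,\alpha_q,\beta_1,\dots,\beta_{q'}$ of $k$.

\subsection*{The case $d=3$}
Let $R=k[x,y,z]$. Take the $r$ variables $T_1,T_2,U_1,\dots,U_q,V_1,\dots,V_{q'}$, which will be bound, and the three variables $T_3,T_4,T_5$, which will be free. Put $U_{q+1}=T_5$ and $V_{q'+1}=T_2$. Let $\varphi_3$ be the $(r+3)\times(r+2)$ matrix with columns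
\[
\begin{gathered}
\ell_1=zT_1+yT_3+xU_1,\qquad\ell_2=zT_2+yT_4+xU_1+xV_1,\\
\ell_3=yT_1+xT_3,\qquad\ell_4=yT_2+xT_4,\\
\ell_{U_i}=(z+\alpha_iy)U_i+xU_{i+1}\ \ (1\le i\le q),\qquad\ell_{V_i}=(z+\beta_iy)V_i+xV_{i+1}\ \ (1\le i\le q').
\end{gathered}
\]
For $r=2$ this is the matrix of Theorem~\ref{thm:example}.

\emph{Ranks.} At $o=(0:0:1)$ the nonzero columns are the $r$ bound variables, so the rank is $r$. At a point $(0:1:z)$ the columns are
\[
zT_1+T_3,\quad zT_2+T_4,\quad T_1,\quad T_2,\quad(z+\alpha_i)U_i,\quad(z+\beta_i)V_i .
\]
The nonzero ones are independent. Since the $\alpha_i,\beta_i$ are distinct, at most one column vanishes, and this happens for finitely many $z$. So the rank is at least $r+1$, and it is $r+2$ with finitely many exceptions. At a point $(1:y:z)$, the $r$ columns $\ell_3,\ell_4,\ell_{U_i},\ell_{V_i}$ can be solved successively for $U_{i+1}$, $V_{i+1}$, $T_3$, $T_4$. They are independent, and the quotient of the space of linear forms by their span has basis $T_1,U_1,V_1$. In it $T_3\equiv-yT_1$, $T_4\equiv-yT_2$ and $T_2\equiv\pi V_1$ with $\pi=(-1)^{q'}\prod_i(z+\beta_iy)$. With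 $\gamma=z-y^2$ we get
\[
\ell_1\equiv\gamma T_1+U_1,\qquad\ell_2\equiv U_1+(\gamma\pi+1)V_1 .
\]
These are dependent only if $\gamma=0$ and $\gamma\pi+1=0$, which is impossible. So the rank is $r+2$. In summary, $\Sigma_1$ is finite and $\Sigma_2=\{o\}$. By Lemma~\ref{lem:recognize}, $I_{r+2}(\varphi_3)$ satisfies (H) with $\mathfrak p=(x,y)$, rank $r$ and $n=r+3$.

\emph{The exponent.} Up to the order of rows and columns, $\varphi_3$ is in the normal form \eqref{eq:normal}, the first block of columns being $\ell_1,\ell_2,\ell_{U_i},\ell_{V_i}$. By Lemma~\ref{lem:normal}(a), $A=O/(\ell_3,\ell_4)$ with $O=k(T_3,T_4,T_5)[x,y,z]_{(x,y)}$, where the bound variables are the elements of $O$ determined by the vanishing of the first block. The identities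
\begin{equation}\label{eq:elim}
z\ell_3-y\ell_1=(xz-y^2)T_3-xyU_1,\qquad z\ell_4-y\ell_2=(xz-y^2)T_4-xy(U_1+V_1)
\end{equation}
hold in $S$. In $O$ the first reads $z\ell_3=x(zT_3-yU_1)-y^2T_3$ with $zT_3-yU_1$ a unit. So $O/(\ell_3)$ is a discrete valuation ring with parameter $y$, in which $x$ has order two and $xz-y^2=xyU_1/T_3$. There the second identity becomes
\[
z\ell_4=xy\,\bigl[U_1(T_4/T_3-1)-V_1\bigr].
\]
The chains give $U_1=T_5\prod_i\frac{-x}{z+\alpha_iy}$, of order $2q$, and $V_1=\rho T_2$ with $\rho=\prod_i\frac{-x}{z+\beta_iy}$ of order $2q'$. From $\ell_2=0$ we get $(z+x\rho)T_2=-yT_4-xU_1$. The factor $z+x\rho$ is a unit and the right side has order one, so $V_1$ has order $2q'+1$. The element $T_4/T_3-1$ is a unit, and the orders $2q$ and $2q'+1$ differ, so the bracket has order $r-2$ by \eqref{eq:parity}. Thus $\ell_4$ has order $3+(r-2)=r+1$, the ring $A$ is a discrete valuation ring modulo $y^{r+1}$, and $e=r+1$. By Theorem~\ref{thm:criterion}, $\mathcal J\ne\mathcal L:\mathfrak p^r$.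

\subsection*{The case $d\ge4$}
Let $R=k[x,y,z,w_1,\dots,w_{d-3}]$, $\mathfrak p=(x,y,w_1,\dots,w_{d-3})$, $n=r+d$, and let $o$ be the point of $\mathfrak p$. We want a matrix that is general off the plane $\Pi=\{w=0\}$ and restricts to $\varphi_3$ on it. Padding $\varphi_3$ by zeros is not enough: the rank on $\Pi$ would be at most $r+2$, so $\Sigma_{d-3}$ would contain $\Pi$, of codimension $d-3$. One more nonzero column is needed on $\Pi$, and it must vanish to order $r+1$. By \eqref{eq:parity}, $x$ times the chain end of order $r-1$ does this. So let $v$ be the column $xV_1$ if $r$ is even and $xU_1$ if $r$ is odd. Add $d-3$ rows, with variables $W_1,\dots,W_{d-3}$, and $d-3$ columns, and put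
\[
\varphi=\begin{pmatrix}\varphi_3&v&0\\0&0&0\end{pmatrix}+\sum_{j=1}^{d-3}w_j\Phi_j ,
\]
where $\Phi=(\Phi_j)$ is a tuple of constant $n\times(n-1)$ matrices, a point of an affine space $\mathbb A^\nu$. The rank at $o$ is $r$. We verify the hypotheses of Lemma~\ref{lem:recognize} for a suitable $\Phi$.

\emph{Off the plane.} Let $\Omega=\mathbb P^{d-1}\setminus\Pi$, and for $1\le i\le d-1$ let $\Gamma_i\subseteq\Omega\times\mathbb A^\nu$ be the closed set of pairs at which $\operatorname{rank}\varphi\le n-i-1$. At a fixed point of $\Omega$ some $w_j$ is nonzero, so the affine map sending $\Phi$ to the value of $\varphi$ is onto the space of all $n\times(n-1)$ matrices. The $m\times m'$ matrices of rank at most $\rho$ form a variety of codimension $(m-\rho)(m'-\rho)$, here $(i+1)i$. So the fibers of $\Gamma_i\to\Omega$ have dimension $\nu-i(i+1)$, and $\dim\Gamma_i\le d-1+\nu-i(i+1)$. A component of $\Gamma_i$ either has nondense image in $\mathbb A^\nu$, or its fibers over a dense open set have dimension equal to its own dimension minus $\nu$. Hence for $\Phi$ in a dense open subset of $\mathbb A^\nu$ and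 all $i$, the set $\Sigma_i\cap\Omega$ has dimension at most $d-1-i(i+1)$, and is empty if this number is negative. So it has codimension at least $i(i+1)\ge i+1$, and it is empty for $i=d-1$. Since $k$ is infinite, the open set contains a point $\Phi$ with entries in $k$. Fix one.

\emph{On the plane.} Here $\operatorname{rank}\varphi=\operatorname{rank}(\varphi_3\,|\,v)$, and $\Pi$ has codimension $d-3$. For $i\le d-4$ we have $\operatorname{codim}(\Sigma_i\cap\Pi)\ge d-3\ge i+1$. For $i=d-3$ we need rank $r+3$ at the general point of $\Pi$. Expanding along $v$, the determinant of the square matrix $(\varphi_3\,|\,v)$ is $\pm x$ times a maximal minor of $\varphi_3$; this minor is a minimal generator of $I_{r+2}(\varphi_3)$, hence nonzero. For $i=d-2$ we need rank at least $r+2$ off finitely many points of $\Pi$, and for $i=d-1$ rank at least $r+1$ off $o$; both were shown for $\varphi_3$. So $I=I_{n-1}(\varphi)$ satisfies (H) with this $\mathfrak p$, rank $r$ and $n=r+d$.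

\emph{The exponent exceeds $r$.} As in Section~\ref{sec:example}, we map to a truncated polynomial ring. Let $\Lambda=F'[y]/(y^{r+1})$ with $F'=k(z,T_3,T_4,T_5,W_1,\dots,W_{d-3})$. Define $\psi:S\to\Lambda$ to fix $y$, $z$, $T_3,T_4,T_5$ and the $W_j$, and to send $w_j\mapsto0$, $x\mapsto y^2/z$. Under these substitutions the equations $\ell_1=\ell_2=\ell_{U_i}=\ell_{V_i}=0$ form a linear system for the bound variables whose matrix is $z\,\mathrm{Id}_r$ modulo $y$ and whose constant terms lie in $y\Lambda$; send the bound variables to its unique solution, which lies in $y\Lambda$. The chains give $\psi(U_1)\in y^{2q}\Lambda$ and $\psi(V_1)\in y^{2q'+1}\Lambda$, so both lie in $y^{r-2}\Lambda$. Since $\psi(w_j)=0$, the image of $\mathcal L$ is generated by the images of the columns of $\varphi_3$ and of $v$. By \eqref{eq:elim} and $\psi(xz-y^2)=0$,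
\[
z\,\psi(\ell_3)=-\psi(xyU_1),\qquad z\,\psi(\ell_4)=-\psi\bigl(xy(U_1+V_1)\bigr),
\]
and both lie in $y^{3+(r-2)}\Lambda=0$. Also $\psi(v)\in y^{2+(r-1)}\Lambda=0$ by \eqref{eq:parity}. So $\psi(\mathcal L)=0$. The preimage $\psi^{-1}(y\Lambda)$ is the kernel of $S\to F'$, which is generated by $\mathfrak p$ and the bound variables; this is $P$ by Lemma~\ref{lem:normal}(a). Hence $\psi$ extends to $S_P$ and kills $\mathcal LS_P$. As $\psi(y^r)\ne0$, we have $\mathfrak p^rS_P\not\subseteq\mathcal LS_P$, and Theorem~\ref{thm:criterion} gives $\mathcal J\ne\mathcal L:\mathfrak p^r$.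
\end{proof}

\section{An upper bound from determinantal degree}\label{sec:upper}

By Lemmas~\ref{lem:local} and~\ref{lem:normal}(c), $e\le\lambda$, where $\lambda$ is the length of the local ring at $o$ of $V(I_{r+1}(\Theta))$. If this scheme were finite, $\lambda$ would be bounded by its degree. We have no control over the scheme away from $o$, so we deform $\Theta$ to a matrix whose scheme is finite and show that nothing is lost at $o$.

We use the following facts on an $m\times m'$ matrix $\Psi$ of linear forms in a polynomial ring over a field, $m\le m'$. One has $\operatorname{ht}I_m(\Psi)\le m'-m+1$. If equality holds, the Eagon--Northcott complex is a minimal graded free resolution of the quotient by $I_m(\Psi)$. Its first map is given by the $\binom{m'}m$ maximal minors, and its ranks and degree shifts depend only on $m$ and $m'$. For $\Theta$ the expected height is $(r+d-1)-(r+1)+1=d-1$.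

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
\emph{A model matrix.} Let $\Theta'$ be the $(r+1)\times(r+d-1)$ matrix whose $i$-th row has $x_1,\dots,x_{d-1}$ in columns $i,\dots,i+d-2$ and zeros elsewhere. At a point other than $o$, let $x_s$ be the first nonzero coordinate. Columns $s,\dots,s+r$ form a triangular matrix with diagonal $x_s$, so the rank is $r+1$. Thus $V(I_{r+1}(\Theta'))=\{o\}$ as a set and $I_{r+1}(\Theta')$ has the expected height. By minimality of the resolution, its $\binom{r+d-1}{r+1}$ maximal minors are linearly independent. They are forms of degree $r+1$ in $d-1$ variables, and the space of such forms has dimension $\binom{r+d-1}{d-2}=\binom{r+d-1}{r+1}$. So $I_{r+1}(\Theta')=(x')^{r+1}$. The scheme it defines has length equal to the number of monomials of degree at most $r$ in $d-1$ variables, which is $\delta_0=\binom{r+d-1}{d-1}$. Since the Hilbert function can be read off the resolution, every linear matrix of this size in $d$ variables with expected height defines a finite scheme of length $\delta_0$.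

\emph{The deformation.} Let $\mathcal V=F[\varepsilon]_{(\varepsilon)}$, $\Theta_\varepsilon=\Theta+\varepsilon\Theta'$, and $\mathcal Y=V(I_{r+1}(\Theta_\varepsilon))\subseteq\mathbb P^{d-1}_{\mathcal V}$. Over $F(\varepsilon)$, with $\eta=\varepsilon^{-1}$, the matrices $\Theta_\varepsilon$ and $\eta\Theta+\Theta'$ have the same ideal of maximal minors. The latter defines a projective family over $\operatorname{Spec}F[\eta]$ whose fiber over $\eta=0$ is finite. Fiber dimension is upper semicontinuous for projective morphisms, so the generic fiber is finite. Hence $I_{r+1}(\Theta_\varepsilon)$ has the expected height over $F(\varepsilon)$, and the generic fiber of $\mathcal Y$ has length $\delta_0$.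

Let $\mathcal Y'\subseteq\mathcal Y$ be the closed subscheme obtained by dividing the structure sheaf by its $\varepsilon$-power torsion. It has the same generic fiber, and it is flat over $\mathcal V$, since torsion-free modules over a discrete valuation ring are flat. The Hilbert polynomial is constant in a flat projective family over $\mathcal V$, so the special fiber of $\mathcal Y'$ is finite of length $\delta_0$.

\emph{No torsion at $o$.} Consider $o$ as a point of the special fiber. The local ring of $\mathbb P^{d-1}_{\mathcal V}$ at $o$ is regular of dimension $d$, and the upper left $r\times r$ block of $\Theta_\varepsilon$, divided by $z$, is the identity modulo its maximal ideal. The row and column operations of Lemma~\ref{lem:normal}(c) show that $\mathcal O_{\mathcal Y,o}$ is the quotient of this regular ring by $d-1$ elements. Modulo $\varepsilon$ it is the local ring of $V(I_{r+1}(\Theta))$ at $o$, of finite length $\lambda$. So the $d-1$ elements and $\varepsilon$ form a system of parameters, hence a regular sequence, and $\varepsilon$ is a nonzerodivisor on $\mathcal O_{\mathcal Y,o}$.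 Therefore $\mathcal O_{\mathcal Y',o}=\mathcal O_{\mathcal Y,o}$, the special fiber of $\mathcal Y'$ has length $\lambda$ at $o$, and $e\le\lambda\le\delta_0$. The last assertion follows from Theorem~\ref{thm:criterion}.
\end{proof}

\section{Quadratic growth in the plane}\label{sec:quadratic}

By Lemma~\ref{lem:local}, $e$ depends only on $I_{\mathfrak p}$. So we choose a local ideal with three generators and large $e$, namely $(u,v^s)^2$ for local coordinates $u,v$, and look for a linearly presented ideal that has it as a localization. Such an ideal will be the ideal of a finite scheme of length $\binom n2$ in $\mathbb P^2$ that lies on no curve of degree $n-2$. The difficulty is to make $s$ of the order of $n^2$ while $(u,v^s)^2$ still imposes independent conditions on curves of degree $n-2$. We obtain this from a scheme $(u,v^s)$ that imposes independent conditions in about half that degree.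

We recall the facts on regularity that we use. Let $X\subset\mathbb P^2$ be a finite scheme with ideal sheaf $\mathcal I_X$. The sequence $0\to\mathcal I_X\to\mathcal O\to\mathcal O_X\to0$ shows that $H^1(\mathcal I_X(j))$ is the cokernel of the restriction $H^0(\mathcal O(j))\to H^0(\mathcal O_X(j))$, and that $H^2(\mathcal I_X(j))=H^2(\mathcal O(j))=0$ for $j\ge-2$. The sheaf $\mathcal I_X$ is \emph{$m$-regular} if $H^1(\mathcal I_X(m-1))=H^2(\mathcal I_X(m-2))=0$; for $m\ge0$ only the first condition matters. If $\mathcal I_X$ is $m$-regular, then it is $(m+1)$-regular, $\mathcal I_X(m)$ is generated by global sections, and the $i$-th module in the minimal free resolution of the saturated ideal $\bigoplus_jH^0(\mathcal I_X(j))$ is generated in degrees at most $m+i$, for $i\ge0$.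

\begin{proof}[Proof of Theorem~\ref{thm:quadratic}]
Let $R=k[x,y,z]$, $s=a(a+1)/2$ and $o=(1:1:1)$. On the chart $z\ne0$ put $u=x/z-(y/z)^a$ and $v=y/z-1$; these are local coordinates at $o$. Let $Z$ be the scheme with ideal $(u,v^s)$ on this chart. It is supported at $o$, and $\mathcal O_Z=k[t]/(t-1)^s$ with $y/z\mapsto t$, $x/z\mapsto t^a$. We trivialize all twists near $o$ by powers of $z$.

\emph{Step 1: $H^0(\mathcal O(a-1))\to\mathcal O_Z$ is bijective.} Both sides have dimension $s$, so we prove injectivity. The form $\sum_{i+j\le a-1}c_{ij}y^ix^jz^{a-1-i-j}$ maps to the class of $g=\sum c_{ij}t^{i+aj}$. The $s$ exponents $i+aj$ are distinct because $0\le i<a$. Suppose $g$ vanishes to order at least $s$ at $t=1$. The operator $t\,\frac d{dt}$ lowers the order of vanishing by at most one, so applying it $m$ times and setting $t=1$ gives $\sum c_{ij}(i+aj)^m=0$ for $0\le m<s$. In characteristic zero the exponents are distinct elements of $k$, the Vandermonde determinant is nonzero, and all $c_{ij}$ vanish. Consequently $H^1(\mathcal I_Z(a-1))=0$ and $\mathcal I_Z$ is $a$-regular.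

\emph{Step 2: $H^1(\mathcal I_Z^2(2a-1))=0$.} Twist $0\to\mathcal I_Z^2\to\mathcal I_Z\to\mathcal I_Z/\mathcal I_Z^2\to0$ by $2a-1$. Since $H^1(\mathcal I_Z(2a-1))=0$ by regularity, it suffices to show that $H^0(\mathcal I_Z(2a-1))$ maps onto the $\mathcal O_Z$-module $\mathcal I_Z/\mathcal I_Z^2$. As $\mathcal I_Z(a)$ is globally generated, this module is generated by the images of forms $g_i\in H^0(\mathcal I_Z(a))$. An element $\sum c_i\bar g_i$ with $c_i\in\mathcal O_Z$ is the image of $\sum C_ig_i$, where the $C_i$ are forms of degree $a-1$ lifting the $c_i$, which exist by Step 1.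

\emph{Step 3: the ideal.} Note $2a-1=n-2$. The ring $\mathcal O/\mathcal I_Z^2$ is $k[u,v]/(u^2,uv^s,v^{2s})$, with basis $v^j$ $(j<2s)$ and $uv^j$ $(j<s)$; its length is $3s$. By Step 2,
\[
h^0(\mathcal I_Z^2(n-2))=\binom n2-3s=a(2a+1)-\frac{3a(a+1)}2=\frac{a(a-1)}2=:b .
\]
Choose $k$-rational points $o_1,\dots,o_b$ one at a time: given $o_1,\dots,o_{i-1}$, take a nonzero form in $H^0(\mathcal I_Z^2(n-2))$ that vanishes at them and a point $o_i$ where it does not vanish, which exists because $k$ is infinite. The points $o,o_1,\dots,o_b$ are distinct, and each $o_i$ lowers the dimension of the space of forms by one. Let $X$ be defined by $\mathcal I_X=\mathcal I_Z^2\cap\bigcap_i\mathcal I_{o_i}$, of length $3s+b=\binom n2$, and let $I=\bigoplus_jH^0(\mathcal I_X(j))$. Then $H^0(\mathcal I_X(n-2))=0$. So the restriction map in degree $n-2$ is injective between spaces of dimension $\binom n2$, hence bijective, and $\mathcal I_X$ is $(n-1)$-regular.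

The ideal $I$ is saturated of height two, so $R/I$ has dimension one and depth one. By the Auslander--Buchsbaum formula it has projective dimension two, and $I$ is perfect. It contains no nonzero form of degree $n-2$, hence none of smaller degree. By regularity its minimal generators have degree at most $n-1$ and its first syzygies have degree at most $n$. So all generators have degree $n-1$, and all syzygies are linear. The number of generators is $h^0(\mathcal I_X(n-1))=\binom{n+1}2-\binom n2=n$, since $H^1(\mathcal I_X(n-1))=0$. Thus $I$ has a linear $n\times(n-1)$ presentation matrix $\varphi$.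

\emph{Step 4: hypothesis \textup{(H)}.} Let $\mathfrak p=(x-z,y-z)$ be the ideal of $o$. The ring $R_{\mathfrak p}$ is regular local with maximal ideal $(u,v)$, and $I_{\mathfrak p}=(u^2,uw,w^2)$ with $w=v^s$. As $u,w$ is a regular sequence, the Hilbert--Burch theorem shows that the syzygies of these generators are generated by $(w,-u,0)$ and $(0,w,-u)$. Their entries lie in $\mathfrak pR_{\mathfrak p}$, so $\mu(I_{\mathfrak p})=3$. At the ideal of $o_i$ the localization of $I$ is the maximal ideal, with two generators. The condition $G_2$ holds and $G_3$ fails at $\mathfrak p$. The minimal primes of $I_{n-2}(\varphi)$ are homogeneous and contain $I$, so each is $\mathfrak p$, $\mathfrak m$ or the ideal of some $o_i$. By \eqref{eq:mu}, $\mathfrak p$ contains $I_{n-2}(\varphi)$ and the ideals of the $o_i$ do not. So $\mathfrak p$ is the unique minimal prime, and the rank of $\varphi$ modulo $\mathfrak p$ is $n-3=2a-2=r$. In particular $n=r+d$.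

\emph{Step 5: the exponent.} By Step 4,
\[
\operatorname{Sym}(I_{\mathfrak p})=R_{\mathfrak p}[T_1',T_2',T_3']/(wT_1'-uT_2',\ wT_2'-uT_3').
\]
Let $O'$ be the localization of $R_{\mathfrak p}[T_1',T_2',T_3']$ at the prime generated by $\mathfrak p$. It is regular local with maximal ideal $(u,v)$, and by Lemma~\ref{lem:local}, $A$ is the quotient of $O'$ by the two relations. They are obtained from $(w,u)$ by a $2\times2$ matrix of determinant $T_2'^2-T_1'T_3'$, a unit of $O'$. So $A=O'/(u,v^s)$. Since $O'/(u)$ is a discrete valuation ring with parameter $v$, we have $\mathfrak p^NA=0$ if and only if $N\ge s$. Hence $e=s=a(a+1)/2$, and $(r+2)(r+4)/8=2a(2a+2)/8=s$.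

Finally, a formula $\mathcal J=\mathcal L:\mathfrak p^{N(r)}$ valid for all these ideals requires $N(r)\ge(r+2)(r+4)/8$ for every even $r\ge2$, by Theorem~\ref{thm:criterion}. No linear function of $r$ bounds this.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CPW} Alessandra Costantini, Edward F. Price III, Matthew Weaver, \emph{On Rees algebras of linearly presented ideals and modules}, arXiv:2308.16010 (2023).
\end{thebibliography}
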